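# The theory of an $\aleph_1$-saturated free algebra is totally transcendental

## 1. From $\aleph_1$-saturation to total transcendence: the statement

**Theorem A.** Let $\mathcal V$ be a non-trivial variety in any signature $L$, and let $M$ be the free algebra of $\mathcal V$ on an infinite set $I$. If $M$ is $\aleph_1$-saturated, then $T=\mathrm{Th}(M)$ is totally transcendental.

**Corollary.** Let $\mathcal V$ be a non-trivial variety in a signature $L$, let $\tau$ be an infinite cardinal with $\tau\ge |L|+\aleph_0$, and let $M$ be the free algebra of $\mathcal V$ on $\tau^+$ generators. If $M$ is $\tau^+$-saturated, then $\mathrm{Th}(M)$ is totally transcendental.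

The Corollary follows at once, since $\tau^+\ge\aleph_1$. It answers a question from T. G. Kucera, Anand Pillay, "Saturated Free Algebras and Almost Indiscernible Theories", arXiv:1908.02712 (2019): is $T$ necessarily totally transcendental in this situation? Theorem A needs no relation between $|L|$ and $|I|$. Section 11 contains a second result, Theorem B, about saturation of the other free algebras of $\mathcal V$.

Let us unpack the words.

*Varieties and free algebras.* $L$ contains only operation symbols (constants are $0$-ary operations). A variety is the class of all $L$-algebras satisfying a given set of identities. It is non-trivial if it contains an algebra with more than one element. The free algebra on $I$ is an algebra in $\mathcal V$ generated by $I$ such that every map from $I$ to an algebra $N$ of $\mathcal V$ extends, uniquely, to a homomorphism into $N$. Non-triviality ensures that distinct generators are distinct elements. We use three consequences throughout.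

* Every map $I\to M$ extends uniquely to an endomorphism of $M$.
* Every permutation of $I$ extends to an automorphism of $M$.
* Every element of $M$ is $t(\bar e)$ for a term $t$ and a finite tuple $\bar e$ of distinct generators.

We write $\langle X\rangle$ for the subalgebra generated by $X$. For $A\subseteq M$, an $L(A)$-term or $L(A)$-formula may use elements of $A$ as parameters. Tuples and finite sets of generators may be empty, and $M^0$ is a one-point set.

*Saturation.* $M$ is $\aleph_1$-saturated if every $1$-type over a countable subset of $M$ is realized in $M$. The signature may be huge, so a type over a countable set may contain many formulas; only the parameter set must be countable. Types in countably many variables are realized too. Let $p(x_0,x_1,\dots)$ be a partial type over a countable $A$. Realize it in an elementary extension by $(c_i)$, and put $q_i=\mathrm{tp}(c_0,\dots,c_i/A)$. If $(a_0,\dots,a_{i-1})$ in $M$ realizes $q_{i-1}$, then $\{\varphi(a_0,\dots,a_{i-1},x):\varphi\in q_i\}$ is finitely satisfiable, since $\exists x_i\varphi\in q_{i-1}$ for $\varphi\in q_i$. It is over a countable set, so some $a_i\in M$ realizes it. The resulting sequence realizes $p$.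

*Morley rank.* Work in a monster model $\mathfrak C$ of $T$. For a formula $\theta$ over $\mathfrak C$, $\mathrm{RM}(\theta)\ge 0$ means that $\theta$ is consistent; $\mathrm{RM}(\theta)\ge\alpha+1$ means that there are infinitely many pairwise inconsistent formulas over $\mathfrak C$ of rank $\ge\alpha$ implying $\theta$; at limits one takes all smaller ordinals. The rank is $\infty$ if it is $\ge\alpha$ for all ordinals $\alpha$. $T$ is totally transcendental if no formula, in any finite number of variables, has rank $\infty$.

*A first use of the hypothesis: $I$ is uncountable.* $M$ is infinite because $I$ is infinite and $\mathcal V$ is non-trivial. If $I$ were countable, then $\{x\ne t : t\text{ a closed }L(I)\text{-term}\}$ would be a finitely satisfiable set of formulas over a countable set, so some element of $M$ would lie outside $\langle I\rangle=M$.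

## 2. Vector spaces, abelian groups, Boolean algebras, one unary operation

**Sets and vector spaces.** If $L=\emptyset$ and $\mathcal V$ is the class of all sets, then $M=I$. More generally, let $\mathcal V$ be the vector spaces over a field $k$, with a unary operation for each scalar, and let $M=k^{(I)}$ with $I$ uncountable. This $M$ is $\aleph_1$-saturated. Let $A\subseteq M$ be countable, let $N$ be its span, and let a type over $A$ be realized by $b$ in some $M'\succ M$. If $b\in N$ we are done. Otherwise choose $e\in M\setminus N$. The space $M'/N$ has infinite dimension, so some linear automorphism of $M'$ fixes $N$ pointwise and maps $b$ to $e$. Thus $e$ realizes the type.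

Is $T$ totally transcendental here? Let $X\subseteq M'$ be definable over a finite tuple with span $N$, in any $M'\succ M$. Automorphisms over $N$ act transitively on $M'\setminus N$, so $X\subseteq N$ or $X\supseteq M'\setminus N$. In the first case $X$ does not grow in elementary extensions (the same dichotomy holds there, with the same $N$), so $X$ is finite by compactness. The second case is complementary. So $T$ is strongly minimal, hence totally transcendental.

**Abelian groups.** The free abelian group $\mathbb Z^{(I)}$ is not $\aleph_1$-saturated: the type saying $x\neq0$ and $\exists w\,(mw=x)$ for all $m\geq 1$ is finitely satisfied by multiples of a generator and is not realized. Note the strictly descending chain $M\supset 2!\,M\supset 3!\,M\supset\cdots$ of sets defined by formulas "$\exists$ + equation".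

**Boolean algebras.** Let $M$ be the free Boolean algebra on $(e_i)_{i<\kappa}$, $\kappa$ infinite, and put $e^1=e$, $e^0=\neg e$. It is atomless: a nonzero $b$ involves finitely many generators, and for any other generator $e_i$ the element $b\wedge e_i$ is neither $0$ nor $b$. The theory of (non-trivial) atomless Boolean algebras is $\aleph_0$-categorical, so by Ryll-Nardzewski there are only finitely many types in each finite number of variables. Hence types over finite tuples are isolated, and $M$ is $\aleph_0$-saturated. But $T$ is not totally transcendental. For $u\in2^{<\omega}$ let
$$\theta_u(x):\quad x\ne0\ \wedge\bigwedge_{i<|u|}x\le e_i^{u(i)} .$$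
These are consistent, and by induction on $\alpha$ all have rank $\ge\alpha$: the formulas $\theta_{u1},\theta_{u01},\theta_{u001},\dots$ are pairwise inconsistent and imply $\theta_u$. So $\aleph_1$-saturation in Theorem A cannot be weakened to $\aleph_0$-saturation. And indeed $M$ is not $\aleph_1$-saturated: the type $\{x\neq 0\}\cup\{x\le e_i:i<\omega\}$ is finitely satisfiable, but if $b\ne0$ does not involve $e_i$ and $b\le e_i$, the endomorphism sending $e_i$ to $0$ and fixing the other generators gives $b\le0$. Again there is a strictly descending chain of sets given by equations, $X_k=\{x: x\wedge e_i=x \text{ for } i<k\}$.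

**One unary operation, no identities.** The free algebra $F_\kappa$ on $\kappa\ge\aleph_0$ generators is a disjoint union of $\kappa$ copies of $(\mathbb N,\mathrm{succ})$. Here $\mathrm{Th}(F_\kappa)$ is totally transcendental although $F_\kappa$ is not even $\aleph_0$-saturated, so the converse of Theorem A fails. The type "$x$ is in the image of $f^k$ for all $k$" is consistent and omitted. For total transcendence, note that $f$ is injective without cycles, so every model is a disjoint union of copies of $(\mathbb N,\mathrm{succ})$ and $(\mathbb Z,\mathrm{succ})$. Let $A$ be a countable model and $N\succ A$ a model realizing all $1$-types over $A$. Then $A$ is closed under $f$ and, by elementarity and injectivity, under $f$-preimages in $N$; so $A$ is a union of components of $N$. Let the height of an element be the supremum, in $\omega\cup\{\infty\}$, of the $k$ such that it lies in the image of $f^k$. Two elements of $N\setminus A$ of equal height are conjugate by an automorphism fixing $A$ that swaps or shifts components. So there are only countably many $1$-types over $A$. Thus the theory is $\omega$-stable, and a countable $\omega$-stable theory is totally transcendental.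

## 3. A binary tree over countably many generators, and what counting proves

From here to the end of Section 10, $M$ and $I$ are as in Theorem A.

**Step 1 (a tree of formulas over $M$).** *This step turns the negation of the theorem into a countable object inside $M$.* Suppose $T$ is not totally transcendental. Some formula $\theta_\emptyset(x)$ over $\mathfrak C$, $x=(x_1,\dots,x_n)$, has rank $\infty$. Let $\alpha$ be an ordinal exceeding all ordinal ranks of formulas over $\mathfrak C$. A formula of rank $\infty$ has rank $\ge\alpha+1$, so it is implied by two mutually inconsistent formulas of rank $\ge\alpha$, that is, of rank $\infty$. Iterating, we get consistent formulas $\theta_u$ ($u\in2^{<\omega}$) such that $\theta_{u0},\theta_{u1}$ are mutually inconsistent and both imply $\theta_u$.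

Only countably many parameters occur, and the listed properties are first-order statements about them. So the properties depend only on the type over $\emptyset$ of the sequence of parameters. This is a type in countably many variables, so it is realized in $M$, and we may assume that all $\theta_u$ are over $M$. Write each parameter as a term in generators. This gives a countably infinite $J\subseteq I$, fixed from now on, such that all $\theta_u$ are $L(J)$-formulas.

**Step 2 (counting types, for $|L|<2^{\aleph_0}$).** *This is the natural first attempt.* For each $\eta\in2^\omega$ the set $\{\theta_{\eta\restriction k}:k<\omega\}$ is consistent, so it lies in some $p_\eta\in S_n(J)$, and the $p_\eta$ are distinct. By saturation each is realized in $M$ by some $t(\bar e)$, where $t$ is an $n$-tuple of $L(J)$-terms and $\bar e$ consists of distinct elements of $I\setminus J$. If $\bar e'$ is another such tuple of the same length, a permutation of $I$ fixing $J$ pointwise takes $\bar e$ to $\bar e'$. Hence $\mathrm{tp}(t(\bar e)/J)$ depends only on $t$, and so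
$$2^{\aleph_0}\ \le\ |S_n(J)|\ \le\ |L|+\aleph_0 .$$
For $|L|<2^{\aleph_0}$, in particular for countable $L$, this is a contradiction and Theorem A is proved.

For $|L|\ge2^{\aleph_0}$ the displayed inequality is no contradiction: different branches may simply use different terms. Passing to a countable $L_0\subseteq L$ containing all symbols of the $\theta_u$ does not help, because $M{\restriction}L_0$ is no longer generated by $I$. For instance, if $M=\mathbb R^{(I)}$ is a real vector space and $L_0=\{+,-,0\}$, then $I$ generates only $\mathbb Z^{(I)}$ in the signature $L_0$, while there are $2^{\aleph_0}$ terms $r\cdot x$ with $r\in\mathbb R$.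

**The way around.** Instead of counting terms, we look for two points $y^1,y^2$, on two different sides of the tree, that satisfy *the same equations over $J$* and over which all relevant witnesses are given by $L(J)$-terms. Then $b(y^1)\mapsto b(y^2)$, for countably many suitable terms $b$, is an isomorphism between two countable $L_0$-elementary substructures of $M{\restriction} L_0$ that respects $J$, and this forbids $y^1,y^2$ to lie on different sides. What replaces countability of $L$ is a descending chain condition, which is blind to $|L|$; it fails in the two bad examples of Section 2.

## 4. The descending chain condition for positive existential sets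

**Definition.** A formula is *p.e.* (positive existential) if it is built from equations by $\wedge,\vee,\exists$. A subset of $M^r$ is *positive over $A$*, for $A\subseteq I$, if it is defined by a p.e. formula with parameters in $A$. An *$A$-endomorphism* is an endomorphism of $M$ fixing $A$ pointwise.

In $(\mathbb Z/4)^{(I)}$, the free algebra on $I$ in the variety of abelian groups satisfying $4x=0$, the set $2M=\{x:\exists w\ x=2w\}$ is positive over $\emptyset$, and $e+2M$ is positive over $\{e\}$ for $e\in I$. The set $M\setminus\{0\}$ is not positive over $\emptyset$, because the zero endomorphism does not preserve it.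

Endomorphisms preserve p.e. formulas, so an $A$-endomorphism maps each set positive over $A$ into itself. Sets positive over $A$ are closed under finite nonempty intersections and unions, projections, and products with $M^l$. If $t$ is a tuple of $L(A)$-terms in $k$ variables, then $t(M^k)=\{x:\exists m\ x=t(m)\}$ is positive over $A$.

**Lemma 1.** Let $A\subseteq I$ be countable.

(a) If $X\subseteq M^r$ is positive over $A$ and $t(\bar e)\in X$, where $t$ is a tuple of $L(A)$-terms and $\bar e\in(I\setminus A)^k$ has distinct entries, then $t(M^k)\subseteq X$.

(b) There is no infinite strictly descending sequence of subsets of $M^r$ that are positive over $A$.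

*Proof.* (a) Let $\bar m\in M^k$. Some $A$-endomorphism maps $\bar e$ to $\bar m$. It maps $t(\bar e)$ to $t(\bar m)$ and maps $X$ into $X$.

(b) Let $X_0\supseteq X_1\supseteq\cdots$ be positive over $A$ and $Q=\bigcap_iX_i$. Every element of $Q$ has the form $t(\bar e)$ as in (a), and (a), applied to every $X_i$, gives $t(M^k)\subseteq Q$. So $Q$ is the union of the sets $t(M^k)$ with $t(\bar e)\in Q$.

We claim that finitely many of them suffice (possibly none). If not, then for any finitely many of these $t$ there is an element of $Q$ outside their images, so
$$\{x\in X_i : i<\omega\}\cup\{x\notin t(M^k): t(\bar e)\in Q\}$$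
is finitely satisfiable. It is over the countable set $A$, hence realized. The realization lies in $Q$ and outside all the sets whose union is $Q$, a contradiction.

So $Q$ is definable over $A$. If every $X_i\setminus Q$ were nonempty, then $\{x\in X_i\setminus Q:i<\omega\}$ would be finitely satisfiable over $A$, and a realization would lie in $\bigcap_i X_i\setminus Q=\emptyset$. So $X_i=Q$ for some $i$, and the sequence is constant from $i$ on. $\square$

**Convention for Sections 5–10.** *Positive* means positive over $J$, and *definable* means definable over $J$. For definable $X\subseteq M^n$, defined by $\theta$, we write $[X]$ or $[\theta]$ for the clopen subset of $S_n(J)$ given by $\theta$. Every type in $S_n(J)$ is realized in $M$.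

## 5. A minimal compact set of types over the tree

*We now thin out the types running through the tree so that a definable condition, once met, can be made to hold on a whole subtree.*

Let $X_0=\bigcap_k\bigcup_{|u|=k}[\theta_u]$, a closed subset of $S_n(J)$. If $u\ne v$ have the same length, $\theta_u$ and $\theta_v$ are inconsistent (look at the first place where $u,v$ differ). So each $q\in X_0$ contains exactly one $\theta_u$ with $|u|=k$, for each $k$; since $\theta_{u0}$ and $\theta_{u1}$ imply $\theta_u$, these $u$ form a branch $f(q)\in2^\omega$. Thus for $q\in X_0$
$$\theta_u\in q\iff u\subset f(q).$$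
Hence $f:X_0\to2^\omega$ is continuous. It is surjective by compactness: for each $\eta$ the sets $[\theta_{\eta\restriction k}]$ are nonempty, closed and nested.

Consider the closed $K'\subseteq X_0$ with $f(K')=2^\omega$. For a chain of these, the intersection again maps onto $2^\omega$, because over each $\eta$ the nonempty compact sets $f^{-1}(\eta)\cap K'$ form a chain. By Zorn's lemma choose a minimal such $K$. Put
$$K_u=K\cap[\theta_u]=K\cap f^{-1}\{\eta:\eta\supset u\}.$$
Each $K_u$ is closed and nonempty, and $K_{u'}\subseteq K_u$ if $u'\supseteq u$. For $c\in M^n$ write $c\in K_u$ for $\mathrm{tp}(c/J)\in K_u$. As $K_u$ is closed, this is the partial type $\{\varphi\in L(J):K_u\subseteq[\varphi]\}$ over $J$.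

**Property (1).** *If $U\subseteq S_n(J)$ is clopen and $U\cap K_s\neq\emptyset$, then $K_{s'}\subseteq U$ for some $s'\supseteq s$.*

*Proof.* The set $K\setminus(U\cap[\theta_s])$ is closed and properly contained in $K$. By minimality its image under $f$ is not $2^\omega$. The image is compact, so it misses a basic open set $\{\eta:\eta\supset s'\}$. Hence $K_{s'}\subseteq U\cap[\theta_s]$. Now $f(K_{s'})=\{\eta:\eta\supset s'\}$, and every $q\in K\cap[\theta_s]$ has $f(q)\supset s$. So every $\eta\supset s'$ extends $s$, which means $s'\supseteq s$. $\square$

Why minimality matters is visible in a toy case: the projection $2^\omega\times\{0,1\}\to2^\omega$ and $U=2^\omega\times\{1\}$. For the whole space Property (1) fails: $U$ meets the part over each $s$ and contains none of these parts. A minimal closed set mapping onto $2^\omega$ is, for instance, $\{(\eta,\eta(0)):\eta\in2^\omega\}$. Here $U$ meets the set and contains its whole part over $s'=(1)$.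

## 6. Tight classes: all points satisfy the same positive formulas

For $r\ge n$ let $\pi:M^r\to M^n$ be the projection to the first $n$ coordinates.

**Definition.** A *class* is a triple $(V,C,s)$ with $V\subseteq M^r$ positive, $C\subseteq M^r$ definable, $s\in2^{<\omega}$, and $K_s\subseteq[\pi(V\cap C)]$. We say that $(V',C',s')$ is *below* $(V,C,s)$ if $r$ is the same, $V'\subseteq V$, $C'\subseteq C$ and $s'\supseteq s$. A class is *tight* if every class below it has the same first entry.

So $V$ records positive information, $C$ arbitrary definable information, and every type in $K_s$ is realized by the first $n$ coordinates of a point of $V\cap C$. In particular there is always $y\in V\cap C$ with $\pi(y)\in K_s$, and also with $\pi(y)\in K_{s'}$ for any $s'\supseteq s$: both sides $s0,s1$ of the tree stay alive. A class below a tight class is tight.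

The triple $(M^n,M^n,\emptyset)$ is a class. To see what tightness excludes, carry out the same definitions for the Boolean tree of Section 2, with $n=r=1$ and $J=\{e_i:i<\omega\}$; $\aleph_1$-saturation now fails. The sets $W_u=\{x:x\le e_i^{u(i)},\,i<|u|\}$ are positive, and $K_u\subseteq[\theta_u]\subseteq[W_u]$. If $(V,C,s)$ is a class, then $(V\cap W_{s0},C,s0)$ and $(V\cap W_{s1},C,s1)$ are classes below it. If it were tight, then $V\subseteq W_{s0}\cap W_{s1}=\{0\}$. But $\emptyset\ne K_s\subseteq[V\cap C]\cap[x\neq0]$, so $V$ has a nonzero element. So no class with $r=1$ is tight there: the chain condition fails, and with it part (a) of the next lemma.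

**Lemma 2.**

(a) Below every class there is a tight one.

(b) If $V\subseteq M^r$ is positive, $D\subseteq M^r$ definable, $y\in V\cap D$ and $\pi(y)\in K_s$, then $(V,D,s')$ is a class for some $s'\supseteq s$.

(c) If $(V,C,s)$ is tight, $y\in V\cap C$, $\pi(y)\in K_s$, and $W$ is positive with $y\in W$, then $V\subseteq W$.

*Proof.* (a) By Lemma 1(b), with $A=J$, some class below the given one has a first entry that is minimal among the first entries of such classes. A class below that one is also below the given one, so its first entry cannot be smaller.

(b) The clopen set $[\pi(V\cap D)]$ contains $\mathrm{tp}(\pi(y)/J)\in K_s$. By Property (1), $K_{s'}\subseteq[\pi(V\cap D)]$ for some $s'\supseteq s$.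

(c) Apply (b) to $y\in(V\cap W)\cap C$: some $(V\cap W,C,s')$ with $s'\supseteq s$ is a class. It is below $(V,C,s)$, so $V\cap W=V$. $\square$

By (c), if $(V,C,s)$ is tight, then all $y\in V\cap C$ with $\pi(y)\in K_s$ satisfy exactly the same p.e. formulas over $J$: such a $y$ lies in a positive set $W$ if and only if $V\subseteq W$. So points with the same equations on both sides of the tree are already available. What is missing is control over formulas with negations and quantifiers, that is, over witnesses.

## 7. Rigid and flexible extensions

*We now ask what happens when coordinates $w$ are added to $y$: does $y$ determine $w$ through positive conditions?*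

**Definition.** A tight class $(V',C',s')$ with $V'\subseteq M^{r+l}$, $l\ge0$, *extends* a tight class $(V,C,s)$ with $V\subseteq M^r$ if $V'\subseteq V\times M^l$, $C'\subseteq C\times M^l$ and $s'\supseteq s$. We write points of $V'$ as $(y,w)$ with $y\in M^r$, $w\in M^l$. The extension is

* *rigid* if for all $(y,w)\in V'\cap C'$ with $\pi(y)\in K_{s'}$, $w$ is the only element with $(y,w)\in V'$;
* *flexible* if for all $(y,w)\in V'\cap C'$ there is $w^*\ne w$ with $(y,w^*)\in V'$.

A tight class is *terminal* if it has no flexible extension.

The relation "extends" is transitive. A flexible extension has $l\ge1$, since $M^0$ is a point and $V'\cap C'\neq\emptyset$.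

*Example of a rigid extension.* Let $(V,C,s)$ be tight, $b(y)$ an $L(J)$-term, and $V'=\{(y,b(y)):y\in V\}$. Then $(V',C\times M,s)$ is a class. It is tight: if $(V'',C'',s'')$ is below it, let $V_0$ be the projection of $V''$ to $M^r$, a positive set, and $C_0=\{y\in C:(y,b(y))\in C''\}$. Then $V''\cap C''$ projects onto $V_0\cap C_0$, so $(V_0,C_0,s'')$ is a class below $(V,C,s)$; hence $V_0=V$ and $V''=V'$. The fibres are single points, so the extension is rigid. For the fibre condition in "flexible", think of $\{(y,w):2w=y\}$ in $(\mathbb Z/4)^{(I)}$: if $2w=y$ and $e\in I$, then also $2(w+2e)=y$, and $w+2e\neq w$.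

A *terminal* class is thus one to which nothing positively undetermined can be attached.

**Facts (2).**

(2a) *If $\mathcal C$ has a non-rigid extension, it has a flexible one.* Let $(V',C',s')$ be an extension of $\mathcal C$ that is not rigid, and put
$$D=C'\cap\{(y,w):\exists w^*\ne w\ \ (y,w^*)\in V'\},$$
a definable set. Non-rigidity gives $(y,w)\in V'\cap D$ with $\pi(y)\in K_{s'}$. By Lemma 2(b), $(V',D,s'')$ is a class for some $s''\supseteq s'$. It is below $(V',C',s')$, hence tight; it extends $\mathcal C$, and by the choice of $D$ it is flexible.

(2b) *All extensions of a terminal class are rigid*, by (2a).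

(2c) *Every extension $\mathcal C'$ of a terminal class $\mathcal C$ is terminal.* Suppose $(V'',C'',s'')$ is a flexible extension of $\mathcal C'$. For each $(y,w,v)\in V''\cap C''$, with $(y,w)$ the coordinates of $\mathcal C'$, there is $v^*\ne v$ with $(y,w,v^*)\in V''$. Since $(w,v^*)\ne(w,v)$, this is a flexible extension of $\mathcal C$, a contradiction.

## 8. Flexible extensions cannot be iterated forever

**Lemma 3.** There is a terminal tight class.

A tempting argument runs as follows. Given an infinite chain of flexible extensions with coherent points $y_0,y_1,\dots$, write $y_k$ as terms in generators; each flexible step should put a new equation on these generators, contradicting Lemma 1(b). The obstacle is that the $y_k$ may involve more and more generators outside $J$, so the sets of solutions live in different powers of $M$, and Lemma 1(b) says nothing. If we enlarge $J$ to absorb the new generators, we lose Lemma 2(c), since $K$ and tightness refer to $J$. The remedy is that the only condition not definable over finitely many parameters is "$\pi(y)\in K_s$", and it concerns a single $n$-tuple $c$. We leave unabsorbed only the finitely many generators needed for $c$; the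 rest can be swapped into $J$, finitely many at a time.

*Proof.* Tight classes exist, for example below $(M^n,M^n,\emptyset)$. Suppose none is terminal. Then there are tight $\mathcal C_k=(V_k,C_k,s_k)$ with $V_k\subseteq M^{r_k}$ ($k<\omega$) such that $\mathcal C_{k+1}$ is a flexible extension of $\mathcal C_k$.

**Step 1 (a coherent sequence of points).** *We find points $y_k$ of all these classes at once.* Consider the partial type over $J$ in variables $(x_i)_{i<\omega}$ saying, for all $k$, that $(x_i)_{i<r_k}\in V_k\cap C_k$ and $(x_i)_{i<n}\in K_{s_k}$. A finite part involves only indices up to some $k$. Take $q\in K_{s_k}$, a realization $c\in M^n$ of $q$, and $y\in V_k\cap C_k$ with $\pi(y)=c$. For $j\le k$ the truncation of $y$ lies in $V_j\cap C_j$, and $c\in K_{s_k}\subseteq K_{s_j}$. So the type is finitely satisfiable, hence realized in $M$. We get $y_k\in V_k\cap C_k$ with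
$$y_{k+1}=(y_k,w_{k+1}),\qquad c:=\pi(y_k)\in K_{s_k}\quad\text{for all }k,$$
where $c$ does not depend on $k$. Choose a finite $E\subseteq I\setminus J$ with $c\in\langle J\cup E\rangle$ (coordinatewise), and a countable $B\subseteq I\setminus(J\cup E)$ with all $y_k\in\langle J\cup E\cup B\rangle$.

**Step 2 (generators in $B$ may be used as parameters).** *We extend Lemma 2(c) from $J$ to $J\cup B$ for the points $y_k$.*

*Claim. If $W$ is positive over $J\cup B$ and $y_k\in W$, then $V_k\subseteq W$.*

Choose a finite $J_0\subseteq J$ and a finite tuple $b$ of distinct elements of $B$ such that $W$ is positive over $J_0\cup b$, the sets $V_k,C_k$ are definable over $J_0$, and $c\in\langle J_0\cup E\rangle$. Choose a tuple $b^*$ of distinct elements of $J\setminus J_0$ of the same length as $b$. Let $\sigma$ be the automorphism of $M$ swapping $b_i$ and $b_i^*$ for each $i$ and fixing the rest of $I$. Neither $b$ nor $b^*$ meets $J_0\cup E$, so $\sigma$ fixes $J_0\cup E$ pointwise. Hence it fixes $c$, and it fixes $V_k$ and $C_k$ setwise. The set $\sigma(W)$ is positive over $J_0\cup b^*\subseteq J$, so it is positive. Now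
$$\sigma(y_k)\in V_k\cap C_k\cap\sigma(W),\qquad \pi(\sigma(y_k))=\sigma(c)=c\in K_{s_k}.$$
By Lemma 2(c), $V_k\subseteq\sigma(W)$. Applying $\sigma^{-1}$ we get $V_k\subseteq W$.

**Step 3 (a forbidden descending chain).** *With $B$ absorbed, all equations live in the fixed power $M^{|E|}$.* Let $\bar e$ enumerate $E$. Write $y_k=t_k(\bar e)$ with $t_k$ a tuple of $L(J\cup B)$-terms, chosen so that $t_{k+1}$ extends $t_k$. Put
$$\Phi_k=\{m\in M^{|E|}:t_k(m)=t_k(\bar e)\}.$$
These sets are positive over the countable set $J\cup B\cup E\subseteq I$, and $\Phi_0\supseteq\Phi_1\supseteq\cdots$. Fix $k$. As $(y_k,w_{k+1})\in V_{k+1}\cap C_{k+1}$, flexibility gives $w^*\ne w_{k+1}$ with $(y_k,w^*)\in V_{k+1}$. The set $W=t_{k+1}(M^{|E|})$ is positive over $J\cup B$ and contains $y_{k+1}$. By the Claim, $V_{k+1}\subseteq W$, so $(y_k,w^*)=t_{k+1}(m)$ for some $m$. The first coordinates give $t_k(m)=y_k$, so $m\in\Phi_k$. But $t_{k+1}(m)\ne y_{k+1}$, so $m\notin\Phi_{k+1}$. Thus $(\Phi_k)$ is strictly descending, contradicting Lemma 1(b) with $A=J\cup B\cup E$. $\square$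

## 9. Endomorphisms fixing $y$ with image inside $\langle J\cup y\rangle$, and witnesses given by terms

*If $y$ determines every attached $w$ positively, we want $w$ to be a term in $y$ over $J$. A way to force this is a $J$-endomorphism that fixes $y$ and takes values in $\langle J\cup y\rangle$: by rigidity it must fix $w$.*

**Lemma 4.** There is a terminal tight class $(V,C,s)$ such that for every $y\in V\cap C$ with $\pi(y)\in K_s$ there is a $J$-endomorphism $\kappa$ of $M$ with $\kappa(y)=y$ and $\kappa(M)\subseteq\langle J\cup y\rangle$.

*Proof.* **Step 1 (adjoin the generators of one point).** Let $\mathcal C=(V,C,s)$ be terminal, by Lemma 3. Choose $y\in V\cap C$ with $\pi(y)\in K_s$ and write $y=t(\bar e)$, where $\bar e$ enumerates a finite $E\subseteq I\setminus J$, $|E|=d$, and $t$ is a tuple of $L(J)$-terms. Let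
$$V_1=\{(t(m),m):m\in M^d\}.$$
This set is positive, and $V_1\subseteq V\times M^d$ since $t(M^d)\subseteq V$ by Lemma 1(a). The point $(y,\bar e)$ lies in $V_1\cap(C\times M^d)$ and $\pi(y)\in K_s$. So Lemma 2(b), followed by Lemma 2(a), gives a tight $\mathcal C'=(V',C',s')$ with $V'\subseteq V_1$, $C'\subseteq C\times M^d$, $s'\supseteq s$. It extends $\mathcal C$. So by (2c) it is terminal, and by (2b) it is a rigid extension of $\mathcal C$. We show that $\mathcal C'$ is as required.

**Step 2 (a loop through $y$).** Let $(y',w')\in V'\cap C'$ with $\pi(y')\in K_{s'}$. Then $y'\in V\cap C$ and $\pi(y')\in K_s$. Write $y'=t'(\bar e')$, where $\bar e'$ enumerates a finite $E'\subseteq I\setminus J$ and $t'$ is a tuple of $L(J)$-terms. The positive set $t'(M^{|E'|})$ contains $y'$, so by Lemma 2(c) for $\mathcal C$ it contains $V$. Hence $y=t'(m)$ for some $m$. Choose $J$-endomorphisms of $M$ as follows: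

* $g$ with $g(\bar e')=m$, so that $g(y')=t'(m)=y$;
* $\rho$ fixing $E$ pointwise and mapping $I\setminus(J\cup E)$ into $J$, so that $\rho(y)=y$ and $\rho(M)\subseteq\langle J\cup E\rangle$;
* $h$ with $h(\bar e)=w'$. Since $(y',w')\in V_1$, we have $y'=t(w')$, so $h(y)=t(w')=y'$. Also $h(\langle J\cup E\rangle)=\langle J\cup w'\rangle$.

Put $\kappa=h\rho g$. Then $\kappa(y')=y'$ and $\kappa(M)\subseteq\langle J\cup w'\rangle$.

**Step 3 (rigidity makes the loop fix $w'$).** $V'$ is positive, so the $J$-endomorphism $\kappa$ maps it into itself, and $(y',\kappa(w'))=\kappa(y',w')\in V'$. By rigidity of $\mathcal C'$ over $\mathcal C$, $\kappa(w')=w'$. So $\kappa$ fixes the point $(y',w')$, and $\kappa(M)\subseteq\langle J\cup\{y',w'\}\rangle$. $\square$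

Fix $\mathcal C=(V,C,s)$ as in Lemma 4, with $V\subseteq M^r$.

**Lemma 5.** Let $D\subseteq V\cap C$ be definable, $u\supseteq s$, $\chi(y,w)$ an $L(J)$-formula with $w$ a single variable, and $y_0\in D$ with $\pi(y_0)\in K_u$ and $M\models\exists w\,\chi(y_0,w)$. Then there are an $L(J)$-term $b(y)$ and $u'\supseteq u$ with
$$K_{u'}\subseteq[\pi\{y\in D:\chi(y,b(y))\}].$$

*Proof.* **Step 1 (attach the witness).** Choose $w_0$ with $\chi(y_0,w_0)$. Apply Lemma 2(b) to the positive set $V\times M$, the definable set $\{(y,w):y\in D,\ \chi(y,w)\}$ and the point $(y_0,w_0)$; then apply Lemma 2(a). We get a tight $(V',C',u')$ with $V'\subseteq V\times M$, $C'\subseteq\{(y,w):y\in D,\chi(y,w)\}$ and $u'\supseteq u$. As $D\subseteq C$ and $u'\supseteq s$, it extends $\mathcal C$, so by (2b) it is a rigid extension.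

**Step 2 (one witness is a term).** Choose $(y,w)\in V'\cap C'$ with $\pi(y)\in K_{u'}$. Then $y\in V\cap C$ and $\pi(y)\in K_s$, so Lemma 4 gives $\kappa$ for $y$. As $V'$ is positive, $(y,\kappa(w))=\kappa(y,w)\in V'$, and rigidity gives $w=\kappa(w)\in\langle J\cup y\rangle$. So $w=b(y)$ for some $L(J)$-term $b$.

**Step 3 (the same term works throughout).** The set $\{(y,w):w=b(y)\}$ is positive and contains our point $(y,w)$, so it contains $V'$ by Lemma 2(c) for the tight class $(V',C',u')$. Hence $V'\cap C'\subseteq\{(y,b(y)):y\in D,\ \chi(y,b(y))\}$, and the lemma follows from $K_{u'}\subseteq[\pi(V'\cap C')]$. $\square$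

## 10. Two isomorphic elementary substructures on two sides of the tree

*We finish the proof of Theorem A with a Henkin construction carried out simultaneously below $s0$ and below $s1$, with one common set of terms.* Let $L_0\subseteq L$ be countable such that all $\theta_u$ are $L_0(J)$-formulas.

**Step 1 (construction).** *We make sure that every true existential $L_0$-statement about the two limit points gets a witness that is a term.* For $j=1,2$ we build $(D_i^j,u_i^j)_{i<\omega}$ such that the $D_i^j\subseteq V\cap C$ are definable and decreasing in $i$, the $u_i^j\supseteq s$ are increasing in $i$, and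
$$K_{u_i^j}\subseteq[\pi(D_i^j)].\tag{3}$$
We also build an increasing sequence of countable sets $\mathcal B_i$ of $L(J)$-terms in $y=(y_1,\dots,y_r)$. Start with
$$D_0^j=V\cap C,\qquad u_0^1=s0,\qquad u_0^2=s1,\qquad \mathcal B_0=J\cup\{y_1,\dots,y_r\}.$$
Condition (3) holds for $i=0$ because $K_{s0},K_{s1}\subseteq K_s\subseteq[\pi(V\cap C)]$.

Consider triples $(j,\chi(w,\bar v),\bar b)$ with $j\in\{1,2\}$, $\chi$ an $L_0$-formula, and $\bar b$ a finite tuple of terms. Once $\mathcal B_a$ is known, the triples with $\bar b$ from $\mathcal B_a$ are countable in number; enumerate them as $(P_{a,m})_{m<\omega}$. At stage $i=2^a(2m+1)-1$ we treat $P_{a,m}$. Every $i$ has this form for exactly one pair $(a,m)$, and $i\ge a$, so the tuple $\bar b$ is from $\mathcal B_a\subseteq\mathcal B_i$. Every triple with $\bar b$ from $\mathcal B:=\bigcup_i\mathcal B_i$ is treated at some stage. Treating $(j,\chi,\bar b)$ at stage $i$ means the following, where data not mentioned stay unchanged.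

* *Case 1: there is $y_0\in D_i^j$ with $\pi(y_0)\in K_{u_i^j}$ and $M\models\exists w\,\chi(w,\bar b(y_0))$.* Apply Lemma 5 to $D_i^j$, $u_i^j$ and the formula $\chi(w,\bar b(y))$ to get $b$ and $u'$. Put $D_{i+1}^j=\{y\in D_i^j:\chi(b(y),\bar b(y))\}$, $u_{i+1}^j=u'$, $\mathcal B_{i+1}=\mathcal B_i\cup\{b\}$. Lemma 5 says that (3) is preserved.
* *Case 2: otherwise.* Change nothing.

**Step 2 (the limit points).** For each $j$, the conditions $y\in D_i^j$ and $\pi(y)\in K_{u_i^j}$ ($i<\omega$) form a partial type over $J$. It is finitely satisfiable: for given $i$ take $q\in K_{u_i^j}$, a realization $c$ of $q$ in $M$, and by (3) some $y\in D_i^j$ with $\pi(y)=c$; this satisfies the conditions with smaller index too. Let $y^j\in M^r$ be a realization, and put $H^j=\{b(y^j):b\in\mathcal B\}$.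

**Step 3 ($H^j$ is an elementary substructure of $M{\restriction}L_0$).** We verify the Tarski–Vaught criterion. Suppose $M\models\exists w\,\chi(w,\bar b(y^j))$ with $\chi$ an $L_0$-formula and $\bar b$ from $\mathcal B$. At the stage $i$ treating $(j,\chi,\bar b)$ Case 1 applied, because $y^j$ itself is a suitable $y_0$. With the term $b$ chosen there, $y^j\in D_{i+1}^j$ gives $M\models\chi(b(y^j),\bar b(y^j))$, and $b(y^j)\in H^j$. Hence $H^j$ is an $L_0$-elementary substructure. It contains $J$ and the coordinates of $y^j$.

**Step 4 (an isomorphism).** *Here tightness pays off.* Both $y^1$ and $y^2$ lie in $V\cap C$, and $\pi(y^j)\in K_s$. If an equation between $L(J)$-terms holds at $y^1$, the positive set it defines contains $V$ by Lemma 2(c), so the equation holds at $y^2$; and conversely. So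
$$H^1\to H^2,\qquad b(y^1)\mapsto b(y^2)\quad(b\in\mathcal B)$$
is a well-defined bijection. If $F\in L_0$ and $F(\bar b(y^1))=b(y^1)$ with $\bar b,b$ from $\mathcal B$, this is again an equation of $L(J)$-terms, so $F(\bar b(y^2))=b(y^2)$. Hence the map is an $L_0$-isomorphism. It fixes $J$ pointwise and maps $\pi(y^1)$ to $\pi(y^2)$.

**Step 5 (contradiction).** Since $\pi(y^1)\in K_{s0}$, $\theta_{s0}(\pi(y^1))$ holds in $M$, hence in $H^1$, as $\theta_{s0}$ is an $L_0(J)$-formula. By the isomorphism $\theta_{s0}(\pi(y^2))$ holds in $H^2$, hence in $M$. But $\pi(y^2)\in K_{s1}$, so $\theta_{s1}(\pi(y^2))$ holds as well, while $\theta_{s0}$ and $\theta_{s1}$ are inconsistent. This proves Theorem A, and with it the Corollary. $\blacksquare$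

## 11. Saturation passes to all uncountable ranks

Let $F_\kappa$ denote the free $\mathcal V$-algebra on $\kappa$ generators.

**Theorem B.** For a non-trivial variety $\mathcal V$ the following are equivalent:

(i) some free algebra on an infinite set is $\aleph_1$-saturated;

(ii) $F_\kappa$ is $\kappa$-saturated for every uncountable $\kappa$;

(iii) $F_{\tau^+}$ is saturated for some (equivalently, every) $\tau\ge|L|+\aleph_0$.

If they hold, all $F_\kappa$ ($\kappa\ge\aleph_0$) have the same theory, it is totally transcendental, and $F_\kappa$ is saturated for every uncountable $\kappa\ge|L|$.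

Vector spaces satisfy (i), by Section 2. The variety with one unary operation and no identities does not, although each $\mathrm{Th}(F_\kappa)$ with $\kappa\ge\aleph_0$ is totally transcendental; so total transcendence of $\mathrm{Th}(F_\kappa)$ does not imply (i)–(iii).

*Proof.* **Step 1 (the easy implications).** If $\kappa\ge|L|+\aleph_0$, then $|F_\kappa|=\kappa$, since generators are distinct and there are only $\kappa$ terms in them. So (ii) implies (iii) for every $\tau$, and (ii) implies that $F_\kappa$ is saturated for every uncountable $\kappa\ge|L|$. If (iii) holds for some $\tau$, then $F_{\tau^+}$ is $\tau^+$-saturated, hence $\aleph_1$-saturated, so (i) holds. It remains to show (i)⇒(ii) and the statement about theories.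

**Step 2 (infinite sets of generators span elementary substructures).** *In any free algebra on an infinite set $I'$, $\langle J\rangle\prec\langle I'\rangle$ for each infinite $J\subseteq I'$.* Let $b\in\langle I'\rangle$ satisfy a formula with parameters in $\langle J\rangle$. Choose finite $J_0\subseteq J$ and $J_1\subseteq I'\setminus J$ such that the parameters are in $\langle J_0\rangle$ and $b\in\langle J_0\cup J_1\rangle$. A permutation of $I'$ fixing $J_0$ pointwise moves $J_1$ into $J$. The induced automorphism fixes the parameters and maps $b$ to an element of $\langle J\rangle$ satisfying the formula. Apply Tarski–Vaught.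

Taking $J$ countable, we see that $F_{\aleph_0}$ is isomorphic to an elementary substructure of $F_\kappa$ for every infinite $\kappa$. So all these algebras have the same theory $T$. Assume (i). By Theorem A, $T$ is totally transcendental. Hence every consistent formula has an ordinal Morley rank and a finite Morley degree, computed in a monster model of $T$; the rank of a formula depends only on the type of its parameters.

**Step 3 (a type and a formula of least rank and degree in it).** Let $M$ be free on an infinite set $I$ and $\aleph_1$-saturated. Let $\kappa$ be uncountable, $F=F_\kappa=\langle I'\rangle$ with $|I'|=\kappa$, $A\subseteq F$ and $|A|<\kappa$. Each element of $A$ uses finitely many generators, so $A\subseteq N:=\langle J\rangle$ with $J\subseteq I'$ infinite and $|J|<\kappa$; and $N\prec F$ by Step 2. Every $1$-type over $A$ extends to some $q\in S_1(N)$, so it suffices to realize $q$ in $F$. Choose $\varphi(x,a)\in q$ of least Morley rank $\alpha$ and, among those, of least degree. Then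
$$\psi\in q\ \Longrightarrow\ \mathrm{RM}(\varphi\wedge\neg\psi)<\alpha.\tag{4}$$
Indeed $\varphi\wedge\psi\in q$ has rank $\alpha$ and degree at least that of $\varphi$, by the choice of $\varphi$. If $\varphi\wedge\neg\psi$ also had rank $\alpha$, the degree of $\varphi$ would be the sum of the degrees of $\varphi\wedge\psi$ and $\varphi\wedge\neg\psi$, hence larger than itself.

Let $a\in\langle J_0\rangle$ with $J_0\subseteq J$ finite, let $J_1$ be countably infinite with $J_0\subseteq J_1\subseteq J$, and put $q_1=q{\restriction}\langle J_1\rangle$.

**Step 4 (realizing the countable part with new generators).** *Some $c=t(\bar\jmath,\bar e')$, with $t$ an $L$-term, $\bar\jmath$ in $J_1$ and distinct $\bar e'$ in $I'\setminus J$, realizes $q_1$.* A bijection of $J_1$ with a countable $J_1^M\subseteq I$ induces an isomorphism $\langle J_1\rangle\cong\langle J_1^M\rangle$. By Step 2, $\langle J_1\rangle\prec F$ and $\langle J_1^M\rangle\prec M$, so $q_1$ is carried to a type over $\langle J_1^M\rangle$. Writing parameters as terms, this is equivalent to a type over the countable set $J_1^M$. By $\aleph_1$-saturation it is realized in $M$ by some $t(\bar\jmath^M,\bar e)$ with $\bar\jmath^M$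 in $J_1^M$ and distinct $\bar e$ in $I\setminus J_1^M$. Since $|J|<\kappa$, there are distinct $\bar e'$ in $I'\setminus J$ with $|\bar e'|=|\bar e|$. Let $\bar\jmath$ correspond to $\bar\jmath^M$. The isomorphism extends to $\langle J_1^M\cup\bar e\rangle\cong\langle J_1\cup\bar e'\rangle$, and these are elementary in $M$ and $F$ respectively. So $c=t(\bar\jmath,\bar e')$ realizes $q_1$.

**Step 5 ($c$ realizes all of $q$).** Suppose $\psi(x,d)\in q$ with $d$ in $N$, but $F\models\neg\psi(c,d)$. Choose a finite $J_2\subseteq J_1$ and a finite tuple $j$ of distinct elements of $J\setminus J_1$ with $d$ in $\langle J_2\cup j\rangle$. Choose a tuple $j^*$ of distinct elements of $J_1\setminus(J_0\cup J_2\cup\bar\jmath)$ with $|j^*|=|j|$. Let $\sigma$ be the automorphism of $F$ swapping $j$ and $j^*$ and fixing the other generators. It fixes $J_0$, $\bar\jmath$ and $\bar e'$ (the latter lies outside $J$), hence it fixes $a$ and $c$. And $d^*:=\sigma(d)$ lies in $\langle J_2\cup j^*\rangle\subseteq\langle J_1\rangle$. Applying $\sigma$ to $\neg\psi(c,d)$ gives $F\models\neg\psi(c,d^*)$. Also $F\models\varphi(c,a)$, since $\varphi(x,a)\in q_1$. So $\varphi(x,a)\wedge\neg\psi(x,d^*)$ is a formula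 over $\langle J_1\rangle$ true of $c$, and therefore belongs to $q_1\subseteq q$. Since $\sigma$ shows that $(a,d)$ and $(a,d^*)$ have the same type, its rank equals that of $\varphi(x,a)\wedge\neg\psi(x,d)$, which is $<\alpha$ by (4). This contradicts the choice of $\alpha$ as the least rank of a formula in $q$.

So $c$ realizes $q$, and $F$ is $\kappa$-saturated. $\square$
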